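\title{A weak Hilbert space that does not embed into a space with an unconditional basis}

\begin{abstract}
We construct a separable weak Hilbert space $X$ with a Schauder basis that is not isomorphic to a subspace of any Banach space with an unconditional finite dimensional decomposition. In particular, $X$ embeds into no weak Hilbert space with an unconditional basis. The Banach--Mazur distance from an $N$-dimensional subspace of $X$ to $\ell_2^N$ can be made to grow with $N$ as slowly as we please. The norm of $X$ is a supremum of Hilbertian seminorms of Tsirelson type built on an infinitely branching tree. Along each branch they measure the sums ``parent plus child'' in the $\ell_2$ norm and single coordinates only in a weaker norm, so every branch of the basis is conditional. A combinatorial domination lemma replaces exponentially many of the seminorms by a single Hilbertian seminorm and gives the weak Hilbert property directly from the definition.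
\end{abstract}

\section{Introduction}\label{sec:intro}

Scalars are real or complex. For a finite dimensional Banach space $F$ let $d(F)$ be the Banach--Mazur distance from $F$ to $\ell_2^{\dim F}$, that is, the infimum of $\|T\|\,\|T^{-1}\|$ over all isomorphisms $T:F\to\ell_2^{\dim F}$. Equivalently, $d(F)$ is the infimum of the numbers $C$ for which some Euclidean norm $|\cdot|$ on $F$ (a norm given by an inner product) satisfies $|x|\le\|x\|\le C|x|$. By John's theorem, every space $F$ of dimension $n\ge1$ has such a norm with $C=\sqrt n$.

\begin{definition}\label{def:weak}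
A Banach space $X$ is a \emph{weak Hilbert space} if there are $\delta>0$ and $C\ge1$ such that for every finite dimensional subspace $E$ of $X$ there are a subspace $F\subseteq E$ and a projection $P$ of $X$ onto $F$ with
\[
\dim F\ge\delta\dim E,\qquad d(F)\le C,\qquad \|P\|\le C .
\]
\end{definition}

A Hilbert space satisfies the definition with $\delta=C=1$, $F=E$ and the orthogonal projection. Conversely, a space that satisfies it with $\delta=1$ has $d(E)\le C$ for all $E$ and is therefore isomorphic to a Hilbert space (Remark~\ref{rem:bounded}). So the definition relaxes the Hilbert space condition in one place only: we may discard a fixed proportion of the dimension of $E$. By a theorem of Pisier, $X$ is a weak Hilbert space if and only if it is of weak type~2 and of weak cotype~2; we work with Definition~\ref{def:weak} throughout.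

Weak Hilbert spaces keep much of the structure of Hilbert space. The class is stable under passing to subspaces, duals and quotients. Separable weak Hilbert spaces have finite dimensional decompositions (Maurey--Pisier). In a separable weak Hilbert space that is a Banach lattice, every subspace of every quotient has a basis (Nielsen--Tomczak-Jaegermann). An unconditional basis is the analog of an orthonormal basis, and it need not exist: the 2-convexified Tsirelson space $T^{(2)}$ has subspaces that are weak Hilbert spaces with no unconditional basis (Komorowski, Komorowski--Tomczak-Jaegermann). These examples lie inside $T^{(2)}$, which does have an unconditional basis, and this suggests that unconditionality can always be recovered by enlarging the space. The question, from the paper of Androulakis, Casazza and Kutzarova \cite{ACK}, is the following.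

\begin{quote}
Is every separable weak Hilbert space isomorphic to a subspace of a weak Hilbert space with an unconditional basis?
\end{quote}

Separability is assumed because a space with a basis is separable. The answer is no, and the obstruction does not depend on the larger space being weak Hilbert. We write UFDD for an unconditional finite dimensional decomposition; the definition is recalled in Section~\ref{sec:trees}.

\begin{theorem}\label{thm:A}
There is a separable weak Hilbert space $X$ with a Schauder basis which does not embed isomorphically into any Banach space with a UFDD. In particular, $X$ embeds into no weak Hilbert space with an unconditional basis.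
\end{theorem}

The space $X$ can be taken very close to Hilbert space, as measured by the distances $d(E)$.

\begin{theorem}\label{thm:B}
Let $h:\mathbb N\to[1,\infty)$ be nondecreasing and unbounded. Then $X$ in Theorem~\ref{thm:A} can be chosen so that $d(E)\le260\,h(\dim E)$ for every finite dimensional $E\subset X$ with $\dim E\ge1$.
\end{theorem}

The construction has to reconcile two demands. If a space embeds into a space with a UFDD, then every weakly null tree in it whose vectors stay away from $0$ has an unconditional branch (Section~\ref{sec:trees}). So we index the basis of $X$ by an infinitely branching tree and make every branch conditional (Sections~\ref{sec:space} and~\ref{sec:branch}). On the other hand, $X$ must look Euclidean on large subspaces. The square of the norm will be a supremum of nonnegative quadratic forms. An $n$-dimensional subspace is normed by exponentially many of them, and the domination lemma of Section~\ref{sec:dom} bounds that many forms by one quadratic form that is still at most $10\|\cdot\|^2$. This form yields the Euclidean norm and the projection (Section~\ref{sec:weak}). Theorem~\ref{thm:B} follows by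 tuning one parameter (Section~\ref{sec:B}). Both theorems are proved in full from Definition~\ref{def:weak}. Section~\ref{sec:quot} uses published theorems to extend the non-embedding to $X^*$ and to subspaces of quotients; nothing else depends on it.

\section{Weakly null trees and unconditional decompositions}\label{sec:trees}

A sequence $(W_i)_{i\ge1}$ of finite dimensional subspaces of a Banach space $W$ is a \emph{finite dimensional decomposition} if every $w\in W$ has a unique expansion $w=\sum_iw_i$ with $w_i\in W_i$. The projections $P_mw=w_1+\dots+w_m$ are then bounded and $P_mw\to w$. The decomposition is a \emph{UFDD} if there is a constant $D\ge1$ with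
\begin{equation}\label{eq:UFDD}
\Big\|\sum_i\theta_iw_i\Big\|\le D\Big\|\sum_iw_i\Big\|
\end{equation}
for all finite sums with $w_i\in W_i$ and all signs $\theta_i=\pm1$. An unconditional basis gives a UFDD with one-dimensional summands. A sequence $(y_k)$ of nonzero vectors is \emph{unconditional} if there is $D'$ with $\|\sum\theta_k\alpha_ky_k\|\le D'\|\sum\alpha_ky_k\|$ for all finitely supported scalars $\alpha_k$ and all signs $\theta_k$, and \emph{conditional} otherwise.

Let $\Omega$ be the set of finite nonempty sequences of positive integers, called \emph{nodes}. We write $s\prec t$ if $s$ is a proper initial segment of $t$. The \emph{level} of $t$ is its length. A node $t$ of level at least $2$ has a \emph{parent} $t^-$, obtained by deleting the last entry, and $t$ is a \emph{child} of $t^-$; every node has infinitely many children. A \emph{branch} is a sequence $b=(b_1\prec b_2\prec\cdots)$ with $b_k$ of level $k$; it contains all predecessors of its members. We use two properties of $\prec$ repeatedly: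
\begin{itemize}
\item[(T1)] if $s\prec t$, then $s\preceq t^-$;
\item[(T2)] if $s,s'\preceq t$, or more generally if $s,s'$ are comparable, and the level of $s$ is at most the level of $s'$, then $s\preceq s'$, with equality when the levels agree.
\end{itemize}
A family $(y_t)_{t\in\Omega}$ in a Banach space is a \emph{weakly null tree} if the vectors indexed by the nodes of level $1$ form a weakly null sequence and, for every node $s$, so do the vectors indexed by the children of $s$.

\begin{lemma}[gliding hump]\label{lem:hump}
Let $Y$ be isomorphic to a subspace of a Banach space with a UFDD, and let $(y_t)_{t\in\Omega}$ be a weakly null tree in $Y$ with $\|y_t\|\ge1$ for all $t$. Then $(y_{b_k})_{k\ge1}$ is unconditional for some branch $b$.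
\end{lemma}

\begin{proof}
Let $J:Y\to W$ be bounded with $\|Jy\|\ge\kappa\|y\|$, $\kappa>0$, where $W$ has a UFDD $(W_i)$ with constant $D$ and projections $P_m$, $P_0=0$. Put $\eta_k=\kappa2^{-k-2}/D$, so that $\eta_k\le\kappa/2$ and $\sum_k\eta_k=\kappa/(4D)$. We choose a branch $b$ and integers $0=m_0<m_1<\cdots$ such that $u_k=(P_{m_k}-P_{m_{k-1}})Jy_{b_k}$ satisfies $\|Jy_{b_k}-u_k\|\le\eta_k$. Take any $b_1$ of level $1$ and $m_1$ with $\|Jy_{b_1}-P_{m_1}Jy_{b_1}\|\le\eta_1$. Let $b_k$ and $m_k$ be given. The operator $P_{m_k}J$ has finite rank, so it maps weakly null sequences to norm null sequences, and some child $b_{k+1}$ of $b_k$ has $\|P_{m_k}Jy_{b_{k+1}}\|\le\eta_{k+1}/2$. Then choose $m_{k+1}>m_k$ with $\|Jy_{b_{k+1}}-P_{m_{k+1}}Jy_{b_{k+1}}\|\le\eta_{k+1}/2$.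

The vectors $u_k$ lie in sums of $W_i$ over disjoint intervals of indices $i$, so \eqref{eq:UFDD} applies to sign changes of the $u_k$; also $\|u_k\|\ge\kappa-\eta_k\ge\kappa/2$. Let $y=\sum\alpha_ky_{b_k}$ be a finite sum and $u=\sum\alpha_ku_k$. The vector $2\alpha_ku_k$ is the sum of $u$ and the vector obtained from $u$ by changing the sign of all terms but the $k$th. Hence $2|\alpha_k|\,\|u_k\|\le(1+D)\|u\|\le2D\|u\|$ and $|\alpha_k|\le(2D/\kappa)\|u\|$. Therefore $\|Jy-u\|\le\sum|\alpha_k|\eta_k\le\frac12\|u\|$, that is,
\[
\tfrac12\|u\|\le\|Jy\|\le\tfrac32\|u\| .
\]
The same holds for $y_\theta=\sum\theta_k\alpha_ky_{b_k}$ and $u_\theta=\sum\theta_k\alpha_ku_k$, so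
\[
\kappa\|y_\theta\|\le\|Jy_\theta\|\le\tfrac32\|u_\theta\|\le\tfrac32D\|u\|\le3D\|Jy\|\le3D\|J\|\,\|y\|.\qedhere
\]
\end{proof}

So it suffices to find a weak Hilbert space that contains a weakly null tree, bounded away from $0$, all of whose branches are conditional. The source of conditionality is visible in dimension two.

\begin{example}\label{ex:pair}
For $0<\varepsilon\le1$ let $N(x)^2=\max\{|x_1+x_2|^2,\ \varepsilon(|x_1|^2+|x_2|^2)\}$ on the span of $e_1,e_2$. This norm is the maximum of two Hilbertian seminorms; the first sees the sum $x_1+x_2$ with weight $1$, the second sees the coordinates with weight $\varepsilon$. We have $N(e_1)=N(e_2)=1$, $N(e_1+e_2)=2$ and $N(e_1-e_2)=\sqrt{2\varepsilon}$, so one sign change multiplies the norm by $\sqrt{2/\varepsilon}$.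
\end{example}

In $X$ the coordinate functionals will have norm at most $1$, so the factor $\varepsilon$ cannot appear at a single pair. It will appear over many pairs along a branch: the pair sums are measured in $\ell_2$, and the coordinates in a norm of Tsirelson type, which is at most $\sqrt\varepsilon$ on suitable vectors of $\ell_2$-norm at least $1$.

\section{The space $X$}\label{sec:space}

\subsection*{Parameters and enumeration}
Fix a nondecreasing function $\psi:\{0,1,2,\dots\}\to\{0,1,2,\dots\}$ with $\psi(n)\ge n$, and put
\[
\Phi(j)=441^{\psi(j-1)}\qquad(j\ge1).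
\]
Then $\Phi$ is nondecreasing, $\Phi\ge1$, and $\Phi(j)\ge441$ for $j\ge2$. For Theorem~\ref{thm:A} one may take $\psi(n)=n$. The number $\psi(n)$ is the dimension of the subspaces beyond the $n$th coordinate that we want to be Euclidean, and $\Phi(n+1)$ bounds the size of a $\frac1{10}$-net of the unit sphere of such a subspace.

Only finitely many nodes have a given sum of entries, so we can enumerate $\Omega$ by $\mathbb N=\{1,2,\dots\}$ in order of nondecreasing sum. We identify each node with its index. Then $\mathbb N$ carries two orders, and $s\prec t$ implies $s<t$. A node is \emph{odd} or \emph{even} according to its level, not its index. The parent of an even node is odd.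

\subsection*{Symbols and base sets}
The quadratic forms are weighted sums of squares of two kinds of functionals. Let $\Lambda$ be the set of symbols $[i]$, $i\in\mathbb N$, called \emph{points}, and $\langle t\rangle$, $t$ even, called \emph{links}. Each symbol acts on the space $c_{00}$ of finitely supported sequences and has a \emph{position} $\iota$:
\[
[i](x)=x_i,\quad \iota([i])=i;\qquad\quad \langle t\rangle(x)=x_{t^-}+x_t,\quad \iota(\langle t\rangle)=t^- .
\]
On a branch $b$ the links $\langle b_2\rangle,\langle b_4\rangle,\dots$ pair $b_1$ with $b_2$, $b_3$ with $b_4$, and so on. For odd $s$, the links that share the coordinate $x_s$ form the \emph{fan} $\mathrm{Fan}(s)=\{\langle t\rangle:t^-=s\}$. We write $\{\iota>n\}$ for the set of $\lambda\in\Lambda$ with $\iota(\lambda)>n$.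

The \emph{base sets} are the sets of symbols that may be seen together with full weight. They are the singletons $\{[i]\}$ and the sets $\{\langle t\rangle:t\in C\}$, where $C$ is a finite nonempty $\prec$-chain of even nodes (not necessarily consecutive ones). Let $\mathcal G$ be the family of base sets. Nonempty subsets of base sets are base sets. A chain can leave a region of the tree only once, in the following three senses.

\begin{lemma}\label{lem:base}
A base set contains
\begin{itemize}
\item[(G1)] at most one link of each fan;
\item[(G2)] for each $m\ge0$, at most one link $\langle t\rangle$ with $t^-\le m<t$;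
\item[(G3)] for each branch $b$, at most one link $\langle t\rangle$ with $t^-\in b$ and $t\notin b$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\langle t\rangle,\langle t'\rangle$ be two links of a base set, $t\prec t'$. Their levels differ, so $t^-\ne t'^-$, which is (G1). By (T1), $t\preceq t'^-$. If $t>m$, then $t'^-\ge t>m$, which gives (G2). If $t'^-\in b$, then $t\in b$, which gives (G3).
\end{proof}

\subsection*{Forms}
For a finitely supported $g:\Lambda\to[0,\infty)$ put $g[x]=\sum_\lambda g_\lambda|\lambda(x)|^2$. Then $\sqrt{g[\cdot]}$ is a Hilbertian seminorm: it comes from the semi-inner product $\sum_\lambda g_\lambda\,\lambda(x)\overline{\lambda(y)}$.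

Let $\mathcal F$ be the smallest set of finitely supported functions $q:\Lambda\to[0,1]$ that contains $0$ and all indicators $\mathbf 1_S$, $S\in\mathcal G$, and is closed under the \emph{halving step}: $\frac12\sum_{j\le p}q_j\in\mathcal F$ whenever $p\ge1$, the functions $q_1,\dots,q_p\in\mathcal F\setminus\{0\}$ have disjoint supports, and
\[
p\le\Phi\Big(\min\iota\Big(\bigcup_j\operatorname{supp}q_j\Big)\Big).
\]
Members of $\mathcal F$ are called \emph{forms}. Every nonzero form is built from indicators of base sets by finitely many halving steps. A record of such a construction is a \emph{representation}; if its last step is $q=\frac12\sum q_j$, it contains a representation of each $q_j$. By induction on the number of steps, the base sets used in a representation of $q$ partition $\operatorname{supp}q$. We use the halving step in the following form, which holds because zero terms may be dropped and $\Phi$ is nondecreasing.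
\begin{itemize}
\item[(H)] If $q_1,\dots,q_p\in\mathcal F$ have disjoint supports contained in $\{\iota>n\}$ and $p\le\Phi(n+1)$, then $\frac12\sum_{j\le p}q_j\in\mathcal F$.
\end{itemize}

The set $\mathcal F$ is too large to define a norm. Let $s\ge2$ be odd. All links in $\mathrm{Fan}(s)$ have position $s$, so applying the halving step $d$ times to singletons $\{\langle t\rangle\}$, $\Phi(s)$ terms at a time, gives a form $q$ equal to $2^{-d}$ on $\Phi(s)^d$ links of $\mathrm{Fan}(s)$, and $q[e_s]=(\Phi(s)/2)^d$ is unbounded in $d$. We therefore call $q\in\mathcal F$ \emph{fan-compatible} if $\operatorname{supp}q$ contains at most one link of each fan, let $\mathcal Q$ be the set of fan-compatible forms, and define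
\[
\|x\|^2=\sup_{q\in\mathcal Q}q[x]\qquad(x\in c_{00}).
\]
By (G1), $\mathbf 1_S\in\mathcal Q$ for all $S\in\mathcal G$. Let $\mathcal T\subset\mathcal Q$ be the set of forms supported on points, and $\|x\|_{\mathcal T}^2=\sup_{f\in\mathcal T}f[x]$. This is the norm of Tsirelson type announced above. It depends only on the moduli $|x_i|$, and $\|x\|_{\mathcal T}\le\min\{\|x\|,\|x\|_2\}$. We write $f_i$ for $f_{[i]}$ and view $\mathcal T$ as a subset of $[0,1]^{\mathbb N}$.

The set $\mathcal Q$ is not closed under the halving step, since two fan-compatible forms may use different links of one fan. This is the difficulty that Section~\ref{sec:dom} resolves.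

\subsection*{Moving weights}
All estimates of the norm rest on one operation: the weights of a form are moved to other symbols.

\begin{lemma}[transfer]\label{lem:transfer}
Let $q\in\mathcal F$ with a given representation, let $A\subset\operatorname{supp}q$, and let $\pi:A\to\Lambda$ be injective with $\iota(\pi(\lambda))\ge\iota(\lambda)$ for $\lambda\in A$ and $\pi(S\cap A)\in\mathcal G\cup\{\emptyset\}$ for every base set $S$ of the representation. Then $q^\pi=\sum_{\lambda\in A}q_\lambda\mathbf 1_{\{\pi(\lambda)\}}$ belongs to $\mathcal F$.
\end{lemma}

\begin{proof}
We induct on the number of halving steps. If $q=0$, then $q^\pi=0$. If $q=\mathbf 1_S$, then $q^\pi=\mathbf 1_{\pi(S\cap A)}$ is $0$ or the indicator of a base set. Let $q=\frac12\sum_{j\le p}q_j$ be the last step and $n+1=\min\iota(\operatorname{supp}q)$, so $p\le\Phi(n+1)$. Then $q^\pi=\frac12\sum_jq_j^\pi$, where $q_j^\pi$ is formed with $A\cap\operatorname{supp}q_j$ and lies in $\mathcal F$ by induction. The supports of the $q_j^\pi$ are disjoint because $\pi$ is injective, and they lie in $\{\iota>n\}$ because $\pi$ does not decrease $\iota$. Now apply (H).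
\end{proof}

\begin{corollary}\label{cor:transfer}
Let $q\in\mathcal F$.
\begin{itemize}
\item[(a)] For every $B\subset\Lambda$, $q\mathbf 1_B\in\mathcal F$. If $q$ is in $\mathcal Q$ or in $\mathcal T$, so is $q\mathbf 1_B$.
\end{itemize}
Let $A\subset\operatorname{supp}q$ be a set of links that meets each base set of some representation of $q$ in at most one element.
\begin{itemize}
\item[(b)] $\sum_{\langle t\rangle\in A}q_{\langle t\rangle}\mathbf 1_{\{[t]\}}\in\mathcal T$.
\item[(c)] If $A$ contains at most one link of each fan, then $\sum_{\langle t\rangle\in A}q_{\langle t\rangle}\mathbf 1_{\{[t^-]\}}\in\mathcal T$.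
\end{itemize}
\end{corollary}

\begin{proof}
For (a) take $\pi$ to be the identity on $B\cap\operatorname{supp}q$; fan-compatibility and being supported on points pass to smaller supports. For (b) take $\pi(\langle t\rangle)=[t]$, which is injective and has $\iota([t])=t>t^-$. For (c) take $\pi(\langle t\rangle)=[t^-]$, which preserves $\iota$ and is injective by the assumption on fans. In (b) and (c), $\pi(S\cap A)$ is empty or a single point.
\end{proof}

The condition that $A$ meets each base set at most once is essential, because the only base sets made of points are singletons. Part (c) is the reason why a link is given the position $t^-$ and not $t$; see Remark~\ref{rem:position}.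

\subsection*{First properties of the norm}

\begin{lemma}\label{lem:l2}
For $x\in c_{00}$ and $i\in\mathbb N$, $|x_i|\le\|x\|\le\sqrt3\,\|x\|_2$.
\end{lemma}

\begin{proof}
The form $\mathbf 1_{\{[i]\}}$ gives the first inequality. Let $q\in\mathcal Q$. The points contribute at most $\|x\|_2^2$ to $q[x]$. The links contribute at most $2\sum(|x_{t^-}|^2+|x_t|^2)$, summed over $\langle t\rangle\in\operatorname{supp}q$. In this sum every even node occurs at most once, as $t$, and every odd node at most once, as $t^-$, by fan-compatibility. So the links contribute at most $2\|x\|_2^2$.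
\end{proof}

Thus $\|\cdot\|$, a finite supremum of seminorms, is a norm on $c_{00}$. Let $X$ be the completion and $(e_i)$ the unit vectors. The coordinate functionals $e_i^*$ extend to $X$, hence so do all symbols, and we write $y_i=e_i^*(y)$. For $q\in\mathcal Q$ the inequality $q[y]\le\|y\|^2$ extends to $X$ by continuity, so the seminorms $\sqrt{q[\cdot]}$ and their supremum are $1$-Lipschitz on $X$. The supremum equals $\|\cdot\|$ on a dense set, so $\|y\|^2=\sup_{q\in\mathcal Q}q[y]$ for all $y\in X$.

\begin{example}\label{ex:short}
If $x$ is supported on at most $\Phi(n+1)$ coordinates $i>n$, then (H) applied to the forms $\mathbf 1_{\{[i]\}}$ gives $\frac12\|x\|_2^2\le\|x\|_{\mathcal T}^2\le\|x\|^2\le3\|x\|_2^2$. So $X$ is Euclidean on long stretches of coordinates, and with no bound on $p$ in the halving step it would be isomorphic to $\ell_2$.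
\end{example}

\begin{lemma}\label{lem:basis}
The sequence $(e_i)$ is a Schauder basis of $X$.
\end{lemma}

\begin{proof}
Let $R_m$ be the projection of $c_{00}$ onto the first $m$ coordinates. It suffices to show $\|R_m\|\le\sqrt2$: then $R_m$ extends to $X$, $R_my\to y$ on a dense set and hence everywhere, and expansions are unique because the $e_i^*$ are continuous. Let $q\in\mathcal Q$ and $x\in c_{00}$. Since $t^-<t$, the value $\langle t\rangle(R_mx)$ is $\langle t\rangle(x)$, $x_{t^-}$ or $0$ according as $t\le m$, $t^-\le m<t$ or $m<t^-$. Hence, with $B=\{[i]:i\le m\}\cup\{\langle t\rangle:t\le m\}$ and $A$ the set of links in $\operatorname{supp}q$ with $t^-\le m<t$,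
\[
q[R_mx]=(q\mathbf 1_B)[x]+\sum_{\langle t\rangle\in A}q_{\langle t\rangle}|x_{t^-}|^2 .
\]
The first term is at most $\|x\|^2$ by Corollary~\ref{cor:transfer}(a). The set $A$ meets each base set at most once by (G2) and each fan at most once because $q\in\mathcal Q$, so by Corollary~\ref{cor:transfer}(c) the second term is $f[x]\le\|x\|^2$ for some $f\in\mathcal T$.
\end{proof}

Put $X_{>n}=\bigcap_{i\le n}\ker e_i^*$, a subspace of codimension $n$, with $X_{>0}=X$. A vector in $X_{>n}$ may be seen by a link of small position, namely $\langle t\rangle$ with $t^-\le n<t$. Property (H) needs forms supported in $\{\iota>n\}$, and the next lemma supplies them.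

\begin{lemma}\label{lem:tail}
For $y\in X_{>n}$ there is $q'\in\mathcal Q$ with $\operatorname{supp}q'\subset\{\iota>n\}$ and $q'[y]\ge\frac13\|y\|^2$.
\end{lemma}

\begin{proof}
Choose $q\in\mathcal Q$ with $q[y]\ge\frac23\|y\|^2$, and let $A$ be the set of links in $\operatorname{supp}q$ with $t^-\le n<t$. Points $[i]$ with $i\le n$ and links with $t\le n$ vanish at $y$, and $\langle t\rangle(y)=y_t$ on $A$. So $q[y]=q_1[y]+q_2[y]$ with $q_1=q\mathbf 1_{\{\iota>n\}}$ and $q_2=\sum_{\langle t\rangle\in A}q_{\langle t\rangle}\mathbf 1_{\{[t]\}}$. Here $q_1\in\mathcal Q$ by Corollary~\ref{cor:transfer}(a), $q_2\in\mathcal T$ by (G2) and Corollary~\ref{cor:transfer}(b), and both are supported in $\{\iota>n\}$. One of them has value at least $\frac13\|y\|^2$ at $y$.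
\end{proof}

\section{Every branch is conditional}\label{sec:branch}

On a branch the norm has the shape of the norm in Example~\ref{ex:pair}, with $\|\cdot\|_{\mathcal T}$ as the weak term.

\begin{lemma}\label{lem:branchnorm}
Let $b$ be a branch, let $x\in c_{00}$ be supported on $b$, and put $\sigma(x)^2=\sum_k|x_{b_{2k-1}}+x_{b_{2k}}|^2$. Then
\[
\max\{\sigma(x)^2,\|x\|_{\mathcal T}^2\}\le\|x\|^2\le\sigma(x)^2+2\|x\|_{\mathcal T}^2 .
\]
\end{lemma}

\begin{proof}
For large $r$ the base set $S=\{\langle b_2\rangle,\dots,\langle b_{2r}\rangle\}$ has $\mathbf 1_S[x]=\sigma(x)^2$, and $\mathcal T\subset\mathcal Q$; this gives the lower bound. Let $q\in\mathcal Q$. The restriction of $q$ to points is in $\mathcal T$, so the points contribute at most $\|x\|_{\mathcal T}^2$ to $q[x]$. A link $\langle t\rangle$ with $t\in b$ is some $\langle b_{2k}\rangle$, and these links contribute at most $\sigma(x)^2$ because $q\le1$. A link with $t\notin b$ has $\langle t\rangle(x)=x_{t^-}$, which vanishes unless $t^-\in b$. Let $A$ be the set of links in $\operatorname{supp}q$ with $t\notin b$ and $t^-\in b$. It meets each base set at most once by (G3) and each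 fan at most once because $q\in\mathcal Q$. By Corollary~\ref{cor:transfer}(c), $\sum_{\langle t\rangle\in A}q_{\langle t\rangle}|x_{t^-}|^2=f[x]\le\|x\|_{\mathcal T}^2$ for some $f\in\mathcal T$.
\end{proof}

\begin{remark}\label{rem:position}
Suppose links were given the position $t$ instead of $t^-$. For any $r$ we could pick children $t_k\notin b$ of $b_{2k-1}$, $k\le r$, with indices so large that $r\le\Phi(\min_kt_k)$. The fan-compatible function $q=\frac12\sum_{k\le r}\mathbf 1_{\{\langle t_k\rangle\}}$ would be a form, with $q[x]=\frac12\sum_{k\le r}|x_{b_{2k-1}}|^2$ for $x$ supported on $b$. Together with $\sigma(x)$ this controls $\|x\|_2$, so the branch would be equivalent to the unit vector basis of $\ell_2$.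
\end{remark}

It remains to find vectors on the branch with $\|x\|_{\mathcal T}$ much smaller than $\|x\|_2$. We need to know that a form in $\mathcal T$ cannot be large on too many points. There is no bound in terms of the first point: for $2\le m\le n$, the form $\frac12\big(\mathbf 1_{\{[m]\}}+\frac12\sum_{j=1}^{\Phi(n+1)}\mathbf 1_{\{[n+j]\}}\big)$ is at least $\frac14$ on a set with minimum $m$ and more than $\Phi(n+1)$ elements. What is true is that such sets cannot grow to an infinite set.

\begin{lemma}\label{lem:compact}
Let $K$ be the closure of $\mathcal T$ in the compact space $[0,1]^{\mathbb N}$. Then $g_i\to0$ as $i\to\infty$ for every $g\in K$.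
\end{lemma}

\begin{proof}
For $D\ge0$ let $\mathcal S_D$ be the family of finite sets $S\subset\mathbb N$ for which some $f\in\mathcal T$ has $f\ge2^{-D}$ on $S$. It is closed under taking subsets.

\emph{Claim: no infinite set $I\subset\mathbb N$ has all its finite subsets in $\mathcal S_D$.} We induct on $D$. A form produced by a halving step has values at most $\frac12$, so an $f\in\mathcal T$ that takes the value $1$ is the indicator of a single point. Hence members of $\mathcal S_0$ have at most one element. Let $D\ge1$ and suppose that $I$ is an infinite set with all finite subsets in $\mathcal S_D$. Put $p_0=\Phi(\min I)$ and let $I_k$ be the set of the first $k$ elements of $I$. Call a map $c:I_k\to\{1,\dots,p_0\}$ a \emph{good coloring} if all its color classes belong to $\mathcal S_{D-1}$. For $k\ge2$ a good coloring of $I_k$ exists. Indeed, by Corollary~\ref{cor:transfer}(a) there is $f\in\mathcal T$ with support exactly $I_k$ and $f\ge2^{-D}$ on $I_k$. As $k\ge2$, $f$ is not the indicator of a base set, so $f=\frac12\sum_{j\le p}f_j$ with $p\le\Phi(\min I_k)=p_0$ and disjointly supported forms $f_j$, which lie in $\mathcal T$. On its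 support $f_j=2f\ge2^{-(D-1)}$, so the supports of the $f_j$ are the classes of a good coloring. A good coloring of $I_{k+1}$ restricts to a good coloring of $I_k$, and each $I_k$ has finitely many colorings. By K\"onig's lemma (an infinite, finitely branching rooted tree has an infinite path) there is $c:I\to\{1,\dots,p_0\}$ whose restriction to each $I_k$, $k\ge2$, is good. Some color class of $c$ is infinite, and each of its finite subsets lies in a class of some $c|_{I_k}$, hence in $\mathcal S_{D-1}$. This contradicts the induction hypothesis.

Let $g\in K$, $D\ge0$, and let $S$ be a finite subset of $I=\{i:g_i\ge2^{-D}\}$. The open set of all $f\in[0,1]^{\mathbb N}$ with $f_i>2^{-D-1}$ for $i\in S$ contains $g$, so it meets $\mathcal T$, and $S\in\mathcal S_{D+1}$. By the claim, $I$ is finite.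
\end{proof}

The finiteness of $\Phi(\min I)$ is the only property of $\Phi$ used here, so the lemma holds however fast $\psi$ grows. Theorem~\ref{thm:B} exploits this.

\begin{proposition}\label{prop:cond}
Let $b$ be a branch and $\varepsilon>0$. There are finitely many $a_k\ge0$ with $\sum a_k^2=1$ such that
\[
\Big\|\sum_ka_k(e_{b_{2k-1}}+e_{b_{2k}})\Big\|\ge2,\qquad\Big\|\sum_ka_k(e_{b_{2k-1}}-e_{b_{2k}})\Big\|\le\sqrt{2\varepsilon}.
\]
In particular, $(e_{b_k})_{k\ge1}$ is conditional.
\end{proposition}

\begin{proof}
Define $z_k\in C(K)$ by $z_k(g)=g_{b_{2k-1}}+g_{b_{2k}}$. Then $0\le z_k\le2$, and $z_k\to0$ pointwise by Lemma~\ref{lem:compact}. Functionals on $C(K)$ are given by finite measures (Riesz representation theorem), so $z_k\to0$ weakly by dominated convergence. By Mazur's theorem the norm closure of a convex set is weakly closed, so some finite convex combination satisfies $\|\sum\alpha_kz_k\|_{C(K)}\le\varepsilon$. Put $a_k=\sqrt{\alpha_k}$ and let $x^+$, $x^-$ be the two vectors in the statement. For $f\in\mathcal T\subset K$ we have $f[x^-]=\sum_k\alpha_kz_k(f)\le\varepsilon$, so $\|x^-\|_{\mathcal T}^2\le\varepsilon$. Also $\sigma(x^+)^2=\sum(2a_k)^2=4$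 and $\sigma(x^-)=0$. Lemma~\ref{lem:branchnorm} gives $\|x^+\|^2\ge4$ and $\|x^-\|^2\le2\varepsilon$. Since $x^+$ is obtained from $x^-$ by changing signs and $\varepsilon$ is arbitrary, the sequence is conditional.
\end{proof}

\begin{remark}\label{rem:onebranch}
One branch alone is not a counterexample. Write $x$ supported on $b$ as $x=U+V$ with $U=\sum u_k(e_{b_{2k-1}}+e_{b_{2k}})$ and $V=\sum v_k(e_{b_{2k-1}}-e_{b_{2k}})$. Then $\sigma(x)=2\|u\|_2$ and $\|U\|_{\mathcal T}\le\|U\|_2=\sqrt2\|u\|_2$, so by Lemma~\ref{lem:branchnorm} $\|x\|$ is equivalent to $\|u\|_2+\|V\|_{\mathcal T}$. This expression does not change when the signs of the $u_k$ and $v_k$ change, so the sums and differences form an unconditional basis of the closed span of the branch. The tree is needed because each odd node is paired with infinitely many partners, and Lemma~\ref{lem:hump} can choose a partner that a given UFDD separates from it.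
\end{remark}

\section{The domination lemma}\label{sec:dom}

Given forms $q^1,\dots,q^p\in\mathcal Q$, the sum $\sum_mq^m$ dominates each of them and is Hilbertian, but it is bounded only by $p\|\cdot\|^2$. For forms supported far out the factor $p$ can be replaced by $10$.

\begin{lemma}[domination]\label{lem:dom}
Let $n\ge0$, $p\le\Phi(n+1)$, and let $q^1,\dots,q^p\in\mathcal Q$ be supported in $\{\iota>n\}$. There are $Q^1,Q^2,Q^3\in\mathcal Q$ such that $\mathcal E=2Q^1+4Q^2+4Q^3$ satisfies
\[
q^m[y]\le\mathcal E[y]\le10\|y\|^2\qquad(y\in X,\ 1\le m\le p).
\]
\end{lemma}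

Three small cases show how the proof goes. In each, $n$ and $p$ are as in the lemma.

\emph{Points only.} Let all $q^m$ lie in $\mathcal T$, and let $Q=\max_mq^m$ pointwise. Assign each point of $\operatorname{supp}Q$ to one form that attains the maximum there, and let $\hat q^m$ be the restriction of $q^m$ to the points assigned to it. The $\hat q^m$ have disjoint supports and sum $Q$, so $\frac12Q\in\mathcal T$ by (H), and $q^m[y]\le Q[y]\le2\|y\|^2$. With links, $\frac12Q$ is still in $\mathcal F$ but need not be fan-compatible.

\emph{One fan.} Let $q^m=\mathbf 1_{\{\langle t_m\rangle\}}$ with distinct children $t_1,\dots,t_p$ of an odd node $s$. Here $Q[e_s]=p$, so $Q$ is useless. Keep $\langle t_1\rangle$ and split the other links by $|y_s+y_{t_m}|^2\le2|y_s|^2+2|y_{t_m}|^2$. With $Q^1=\frac12\mathbf 1_{\{\langle t_1\rangle\}}$, $Q^2=\frac12\sum_{m\ge2}\mathbf 1_{\{[t_m]\}}$ and $Q^3=\frac12\mathbf 1_{\{[s]\}}$ we get $q^1=2Q^1$ and $q^m[y]\le4Q^3[y]+4Q^2[y]$ for $m\ge2$. The coordinate $y_s$ is paid for once, not $p-1$ times, because each single $q^m$ uses only one link of the fan.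

\emph{Chains.} Splitting a link turns it into points, and Corollary~\ref{cor:transfer} permits this for only one link per base set. The restriction is real: splitting all links of $\{\langle b_2\rangle,\dots,\langle b_{2r}\rangle\}$ produces $2\sum_{k\le2r}|y_{b_k}|^2$, which equals $4$ at the vector $x^-$ of Proposition~\ref{prop:cond} for large $r$, while $\|x^-\|^2\le2\varepsilon$. So we must choose which link survives in each contested fan so that no chain loses more than one link. In Figure~\ref{fig:forest}, $S_1=\{\langle a\rangle,\langle c\rangle\}$ competes with $S_2=\{\langle a'\rangle\}$ at $s_1$ and with $S_3=\{\langle c'\rangle\}$ at $s_2$. Let $S_2$ win at $s_1$; then $S_1$ has lost a link and must win at $s_2$, where $S_3$ loses. For $q^m=\mathbf 1_{S_m}$ this gives $Q^1=\frac12\mathbf 1_{\{\langle a'\rangle,\langle c\rangle\}}$, $Q^2=\frac12\mathbf 1_{\{[a],[c']\}}$, $Q^3=\frac12\mathbf 1_{\{[s_1],[s_2]\}}$, and for instance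
\[
q^1[y]\le2|y_{s_1}|^2+2|y_a|^2+|y_{s_2}+y_c|^2\le4Q^3[y]+4Q^2[y]+2Q^1[y].
\]
Propagating decisions in this way is consistent when the graph of competitions has no cycle. In the figure, the shortest cycle would need one chain containing both $\langle a'\rangle$ and a link of $\mathrm{Fan}(s_2)$, which is impossible since $a'$ is not comparable with the children of $s_2$. The proof shows that this is the general reason.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={inner sep=2pt}]
\node (s1) at (0,3) {$s_1$};
\node (a) at (-1,2) {$a$};
\node (aa) at (1,2) {$a'$};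
\node (s2) at (-1,1) {$s_2$};
\node (c) at (-2,0) {$c$};
\node (cc) at (0,0) {$c'$};
\draw[thick,dashed] (s1) -- node[above left]{\small $S_1$} (a);
\draw[thick] (s1) -- node[above right]{\small $S_2$} (aa);
\draw[dotted] (a) -- (s2);
\draw[thick] (s2) -- node[above left]{\small $S_1$} (c);
\draw[thick,dashed] (s2) -- node[above right]{\small $S_3$} (cc);
\node (v1) at (3,1.5) {$S_2$};
\node (v2) at (4.2,1.5) {$s_1$};
\node (v3) at (5.4,1.5) {$S_1$};
\node (v4) at (6.6,1.5) {$s_2$};
\node (v5) at (7.8,1.5) {$S_3$};
\draw[->] (v1) -- (v2); \draw[->] (v2) -- (v3); \draw[->] (v3) -- (v4); \draw[->] (v4) -- (v5);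
\end{tikzpicture}
\caption{Left: four links below the odd nodes $s_1\prec s_2$, labeled by the chains that contain them; the dotted segment is not a link. Right: the graph joining each chain to the fans in which it competes, rooted at $S_2$, with arrows pointing away from the root. In each fan the chain closer to the root keeps its link (solid) and the other link is lost (dashed), so each chain loses at most one link.}
\label{fig:forest}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:dom}]
\emph{Step 1: disjoint supports.} Let $Q_\lambda=\max_mq^m_\lambda$. For $\lambda\in\operatorname{supp}Q$ choose $m(\lambda)$ with $q^{m(\lambda)}_\lambda=Q_\lambda$, and let $\hat q^m$ be the restriction of $q^m$ to $\{\lambda:m(\lambda)=m\}$. By Corollary~\ref{cor:transfer}(a), $\hat q^m\in\mathcal Q$. The $\hat q^m$ have disjoint supports in $\{\iota>n\}$ and $\sum_m\hat q^m=Q$. Fix a representation of each nonzero $\hat q^m$, and let $\mathcal C$ be the finite family of all base sets in these representations that consist of links. The members of $\mathcal C$ partition the set of links in $\operatorname{supp}Q$.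

Call an odd node $s$ a \emph{conflict} if $\operatorname{supp}Q$ contains at least two links of $\mathrm{Fan}(s)$. There are finitely many conflicts. Let $\Gamma$ be the finite bipartite graph whose vertices are the members of $\mathcal C$ and the conflicts, with $S$ adjacent to $s$ if $S\cap\mathrm{Fan}(s)\ne\emptyset$. By (G1), the links in $\mathrm{Fan}(s)\cap\operatorname{supp}Q$ correspond bijectively to the neighbors of the conflict $s$ in $\Gamma$.

\emph{Step 2: $\Gamma$ is a forest.} Suppose that $\Gamma$ has a cycle $S_1,s_1,S_2,s_2,\dots,S_k,s_k,S_1$ with $k\ge2$, distinct $S_i$ and distinct $s_i$. Put $s_0=s_k$, so that $S_i$ is adjacent to $s_{i-1}$ and $s_i$. After a rotation, $s=s_k$ has minimal level among the $s_i$.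

First, $s_{i-1}$ and $s_i$ are comparable for $1\le i\le k$. Indeed, $S_i$ contains links $\langle u\rangle,\langle v\rangle$ with $u^-=s_{i-1}$ and $v^-=s_i$; they are distinct, so $u\prec v$ or $v\prec u$. If $u\prec v$, then $s_{i-1}\prec u\preceq v^-=s_i$ by (T1), and the other case is symmetric.

Second, $s_i\succ s$ for $1\le i<k$. We show $s_i\succeq s$ by induction, starting from $s_0=s$. Let $s_{i-1}\succeq s$. If $s_i\succ s_{i-1}$, we are done. If $s_i\prec s_{i-1}$, then $s_i$ and $s$ both precede or equal $s_{i-1}$, and $s$ has minimal level, so $s\preceq s_i$ by (T2). Since the $s_i$ are distinct, $s_i\ne s$ for $1\le i<k$.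

For a node $v\succ s$ let $c(v)$ be the child of $s$ with $c(v)\preceq v$. If $v,v'\succ s$ are comparable, then $c(v)$ and $c(v')$ both precede or equal the larger of $v,v'$, so $c(v)=c(v')$ by (T2). By the first two facts, $c(s_1)=c(s_2)=\dots=c(s_{k-1})$. Let $\langle t'\rangle\in S_1$ and $\langle t\rangle\in S_k$ be the links in $\mathrm{Fan}(s)$. The set $S_1$ also contains a link $\langle u\rangle$ with $u^-=s_1$. The nodes $t'$ and $u$ are comparable, and so are $u$ and $s_1$, all three being $\succ s$; hence $t'=c(t')=c(u)=c(s_1)$. The same argument in $S_k$, which meets $\mathrm{Fan}(s_{k-1})$, gives $t=c(s_{k-1})$. So $t=t'$, although $S_1$ and $S_k$ are disjoint. This contradiction proves that $\Gamma$ is a forest.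

\emph{Step 3: lost links.} A conflict has at least two neighbors, so every component of $\Gamma$ contains a member of $\mathcal C$; root each component at such a member. Every vertex other than a root has exactly one neighbor on the path to the root, its \emph{$\Gamma$-parent}, and each of its other neighbors has it as $\Gamma$-parent. Every conflict $s$ has a $\Gamma$-parent $S\in\mathcal C$. The link of $S$ in $\mathrm{Fan}(s)$ is kept, and all other links in $\mathrm{Fan}(s)\cap\operatorname{supp}Q$ are called \emph{lost}. Let $L$ be the set of all lost links. Then:
\begin{itemize}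
\item[(L1)] every fan contains at most one link of $\operatorname{supp}Q\setminus L$;
\item[(L2)] every $S\in\mathcal C$ contains at most one lost link.
\end{itemize}
Property (L1) holds for fans of conflicts by construction and for the other fans by the definition of a conflict. For (L2), a lost link of $S$ in $\mathrm{Fan}(s)$ makes $S$ a neighbor of $s$ other than the $\Gamma$-parent of $s$, so $s$ is the $\Gamma$-parent of $S$. Thus all lost links of $S$ lie in one fan, and (G1) applies.

\emph{Step 4: the three forms.} For every odd $s$ with $L\cap\mathrm{Fan}(s)\ne\emptyset$ choose $\langle t(s)\rangle\in L\cap\mathrm{Fan}(s)$ with $Q_{\langle t(s)\rangle}$ maximal, and let $L'\subset L$ be the set of chosen links. Put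
\[
Q^1=\tfrac12Q\mathbf 1_{\Lambda\setminus L},\qquad Q^2=\tfrac12\sum_{\langle t\rangle\in L}Q_{\langle t\rangle}\mathbf 1_{\{[t]\}},\qquad Q^3=\tfrac12\sum_{\langle t\rangle\in L'}Q_{\langle t\rangle}\mathbf 1_{\{[t^-]\}} .
\]
Each $Q^j$ is half a sum of $p$ terms, one for each $\hat q^m$. For $Q^1$ the terms are $\hat q^m\mathbf 1_{\Lambda\setminus L}\in\mathcal F$. For $Q^2$ they come from Corollary~\ref{cor:transfer}(b) applied to $\hat q^m$ with $A=L\cap\operatorname{supp}\hat q^m$, and for $Q^3$ from Corollary~\ref{cor:transfer}(c) with $A=L'\cap\operatorname{supp}\hat q^m$; these sets meet each base set at most once by (L2), and $L'$ meets each fan at most once. The terms have disjoint supports, since $\langle t\rangle\mapsto[t]$ is injective on $L$ and $\langle t\rangle\mapsto[t^-]$ is injective on $L'$. The supports lie in $\{\iota>n\}$, since $t>t^->n$ for $\langle t\rangle\in\operatorname{supp}Q$. By (H), which is where $p\le\Phi(n+1)$ is used, $Q^1,Q^2,Q^3\in\mathcal F$. The form $Q^1$ is fan-compatible by (L1), and $Q^2,Q^3$ are supported on points. So all three are in $\mathcal Q$, and $\mathcal E[y]\le(2+4+4)\|y\|^2$.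

\emph{Step 5: domination.} Fix $m$ and $y\in X$. Since $q^m\le Q$, the symbols outside $L$ contribute at most $\sum_{\lambda\notin L}Q_\lambda|\lambda(y)|^2=2Q^1[y]$ to $q^m[y]$. The lost links contribute at most
\[
2\sum_{\langle t\rangle\in L}q^m_{\langle t\rangle}|y_t|^2+2\sum_s\Big(\sum_{\langle t\rangle\in L\cap\mathrm{Fan}(s)}q^m_{\langle t\rangle}\Big)|y_s|^2 .
\]
The first term is at most $2\sum_{\langle t\rangle\in L}Q_{\langle t\rangle}|y_t|^2=4Q^2[y]$. Since $q^m$ is fan-compatible, each inner sum in the second term has at most one nonzero summand, and that summand is at most $Q_{\langle t(s)\rangle}$. So the second term is at most $2\sum_sQ_{\langle t(s)\rangle}|y_s|^2=4Q^3[y]$.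
\end{proof}

\section{The weak Hilbert property and the proof of Theorem~\ref{thm:A}}\label{sec:weak}

The form $\mathcal E$ is defined on all of $X$ and bounded there, and it is bounded below on a chosen subspace $F$. The lower bound makes $F$ Euclidean; the global upper bound makes the $\mathcal E$-orthogonal projection onto $F$ bounded.

\begin{proposition}\label{prop:euclid}
Let $n\ge0$ and let $F\subset X_{>n}$ satisfy $1\le\dim F\le\psi(n)$. Then $F$ has a Euclidean norm with $|x|\le\|x\|\le4\sqrt{10}\,|x|$, so $d(F)\le4\sqrt{10}<13$, and there is a projection $P$ of $X$ onto $F$ with $\|P\|\le4\sqrt{10}<13$.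
\end{proposition}

\begin{proof}
Let $r\le2\dim F$ be the real dimension of $F$, and let $y_1,\dots,y_p$ be a maximal subset of the unit sphere of $F$ with mutual distances greater than $\frac1{10}$. By maximality every unit vector of $F$ is within $\frac1{10}$ of some $y_m$. The balls of radius $\frac1{20}$ about the $y_m$ are disjoint and lie in the ball of radius $\frac{21}{20}$ about $0$, so comparing volumes gives $p\le21^r\le441^{\psi(n)}=\Phi(n+1)$.

By Lemma~\ref{lem:tail} there are $q^m\in\mathcal Q$ supported in $\{\iota>n\}$ with $q^m[y_m]\ge\frac13$. Let $\mathcal E$ be given by Lemma~\ref{lem:dom}. Then $\sqrt{\mathcal E[\cdot]}$ is a seminorm on $X$ bounded by $\sqrt{10}\,\|\cdot\|$, and $\mathcal E[y_m]\ge\frac13$. For $x\in F$ with $\|x\|=1$ choose $m$ with $\|x-y_m\|\le\frac1{10}$; then $\sqrt{\mathcal E[x]}\ge\frac1{\sqrt3}-\frac{\sqrt{10}}{10}>0.577-0.317>\frac14$. Hence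
\[
\tfrac14\|x\|\le\sqrt{\mathcal E[x]}\le\sqrt{10}\,\|x\|\qquad(x\in F),
\]
and $|x|=\sqrt{\mathcal E[x]/10}$ is the required Euclidean norm on $F$.

Let $B(x,y)=\sum_\lambda\mathcal E_\lambda\,\lambda(x)\overline{\lambda(y)}$, a semi-inner product on $X$ that is an inner product on $F$. For $x\in X$ let $Px$ be the unique vector in $F$ with $B(Px,f)=B(x,f)$ for all $f\in F$. Then $P$ is linear and $Px=x$ on $F$. Taking $f=Px$ and using the Cauchy--Schwarz inequality, $\mathcal E[Px]=B(x,Px)\le\sqrt{\mathcal E[x]}\sqrt{\mathcal E[Px]}$, so $\mathcal E[Px]\le\mathcal E[x]$. Therefore $\|Px\|\le4\sqrt{\mathcal E[Px]}\le4\sqrt{\mathcal E[x]}\le4\sqrt{10}\,\|x\|$.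
\end{proof}

\begin{corollary}\label{cor:weak}
$X$ is a weak Hilbert space, with $\delta=\frac13$ and $C=13$.
\end{corollary}

\begin{proof}
Let $E\subset X$ have dimension $N$. The case $N=0$ is trivial. If $N=1$, take $F=E$, spanned by a unit vector $x_0$, and $Px=\varphi(x)x_0$, where $\|\varphi\|=\varphi(x_0)=1$ by the Hahn--Banach theorem. Let $N\ge2$ and $n=\lfloor N/2\rfloor$. Then $n\ge1$ and $n\ge N/3$ (for $N=2$ directly, for $N\ge3$ because $(N-1)/2\ge N/3$). Since $\dim(E\cap X_{>n})\ge N-n\ge n$, there is $F\subset E\cap X_{>n}$ with $\dim F=n$. The hypothesis $\psi(n)\ge n$ allows us to apply Proposition~\ref{prop:euclid} to $F$.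
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ has a Schauder basis (Lemma~\ref{lem:basis}), hence is separable, and it is a weak Hilbert space (Corollary~\ref{cor:weak}). By Lemma~\ref{lem:l2} the formal identity $\ell_2\to X$ is bounded. Any sequence of distinct unit vectors is weakly null in $\ell_2$, hence in $X$, so $(e_t)_{t\in\Omega}$ is a weakly null tree in $X$, and $\|e_t\|\ge1$. If $X$ embedded into a space with a UFDD, Lemma~\ref{lem:hump} would give an unconditional branch, contrary to Proposition~\ref{prop:cond}. A space with an unconditional basis has a UFDD, which gives the last assertion.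
\end{proof}

\section{Slow growth of the distance to Hilbert space}\label{sec:B}

An $N$-dimensional subspace $E$ splits into its part in $X_{>n}$, which is Euclidean as soon as $\psi(n)\ge N$, and a complement of dimension at most $n$, for which John's theorem costs $\sqrt n$. We let $\psi$ grow so fast that $n$ is at most of order $h(N)^2$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $h$ is nondecreasing and unbounded, $h(N)\to\infty$, and the sets
\[
M_n=\{N\in\mathbb N:169(h(N)^2-1)<n+1\}\qquad(n\ge0)
\]
are finite. They increase with $n$. Let $\psi(n)$ be the largest element of $M_n\cup\{n,1\}$. Then $\psi$ is nondecreasing and $\psi(n)\ge n$, so Theorem~\ref{thm:A} holds for the corresponding space $X$. Let $E\subset X$ with $\dim E=N\ge1$, and let $n\ge0$ be minimal with $\psi(n)\ge N$.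

If $n=0$, Proposition~\ref{prop:euclid} applies to $E\subset X_{>0}$ and gives $d(E)\le13\le260\,h(N)$.

Let $n\ge1$. Then $\psi(n-1)<N$, so $N\notin M_{n-1}$, that is, $169+n\le169\,h(N)^2$. Let $F=E\cap X_{>n}$, which has codimension at most $n$ in $E$ and dimension at most $N\le\psi(n)$. Let $P$ be the projection of $X$ onto $F$ from Proposition~\ref{prop:euclid} ($P=0$ if $F=\{0\}$) and $E'=E\cap\ker P$. For $x\in E$ we have $Px\in F\subset E$ and $x-Px\in E'$, so $E=F\oplus E'$ and $\dim E'\le n$. Choose Euclidean norms with $|f|\le\|f\|\le13|f|$ on $F$ (Proposition~\ref{prop:euclid}) and $|e|\le\|e\|\le\sqrt n\,|e|$ on $E'$ (John's theorem), and define a Euclidean norm on $E$ by $|x|^2=|Px|^2+|x-Px|^2$. By the Cauchy--Schwarz inequality, and since $\|P\|\le13$ and $\|x-Px\|\le14\|x\|$,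
\[
\|x\|\le13|Px|+\sqrt n\,|x-Px|\le\sqrt{169+n}\,|x|,\qquad |x|^2\le\|Px\|^2+\|x-Px\|^2\le365\|x\|^2 .
\]
Hence $d(E)\le\sqrt{365}\,\sqrt{169+n}\le20\cdot13\,h(N)=260\,h(N)$.
\end{proof}

\begin{remark}\label{rem:bounded}
The unboundedness of $h$ cannot be dropped. Let $Y$ be a Banach space with $d(E)<C$ for all finite dimensional $E\subset Y$. Take inner products $B_E$ on $E$ with $B_E(x,x)\le\|x\|^2\le C^2B_E(x,x)$, and let $\mathcal U$ be an ultrafilter on the set of finite dimensional subspaces that contains the sets $\{E:E\supseteq E_0\}$; these sets have the finite intersection property. For $x,y\in Y$ the numbers $B_E(x,y)$ are defined for all $E$ containing $x$ and $y$ and are bounded by $\|x\|\,\|y\|$, so $B(x,y)=\lim_{\mathcal U}B_E(x,y)$ exists. It is an inner product with $B(x,x)\le\|x\|^2\le C^2B(x,x)$. So $Y$ is isomorphic to a Hilbert space, and if $Y$ is separable it has an unconditional basis.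
\end{remark}

\section{Duals and subspaces of quotients}\label{sec:quot}

A separable reflexive space has the \emph{unconditional tree property} (UTP) if every normalized weakly null tree in it has an unconditional branch. We use Pisier's theorem that weak Hilbert spaces are reflexive and two theorems of Johnson and Zheng \cite{JZ}:
\begin{itemize}
\item[(JZ1)] the dual of a separable reflexive space with UTP has UTP;
\item[(JZ2)] a quotient of a reflexive space with a UFDD embeds into a reflexive space with an unconditional basis.
\end{itemize}

\begin{corollary}\label{cor:C}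
Let $X$ be the space constructed in Section~\ref{sec:space}. Neither $X$ nor $X^*$ is isomorphic to a subspace of a quotient of a weak Hilbert space with an unconditional basis.
\end{corollary}

\begin{proof}
A weak Hilbert space with an unconditional basis is reflexive and has a UFDD. By (JZ2), every subspace of a quotient of such a space embeds into a space $Z$ with an unconditional basis. For $X$ this contradicts Theorem~\ref{thm:A}. Suppose that $X^*$ embeds into such a space $Z$. The space $X$ is reflexive and separable, so $X^*$ is reflexive, and it is separable because its dual $X^{**}=X$ is. By Lemma~\ref{lem:hump}, $X^*$ has UTP, and by (JZ1) so does $X=X^{**}$. Since $\|e_t\|\ge1$, the normalized tree $(e_t/\|e_t\|)_{t\in\Omega}$ is weakly null. Rescaling the vectors of a sequence does not affect whether it is unconditional, so by Proposition~\ref{prop:cond} this tree has no unconditional branch, a contradiction.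
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACK}
George Androulakis, Peter G. Casazza, and Denka N. Kutzarova,
\emph{Some more weak Hilbert spaces},
arXiv:math/9804067 (1998).

\bibitem{JZ}
Johnson and Zheng,
\emph{A characterization of subspaces and quotients of reflexive Banach spaces with unconditional bases},
Duke Math. J. 141 (2008).

\end{thebibliography}
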